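# An energy form on piecewise linear functions, and toric manifolds whose normal bundle splits into line bundles

## 1. A quadratic form built from points, weights and segments

Let $\Sigma$ be a smooth complete fan in $\mathbb R^n$, with lattice $\mathbb Z^n$ and primitive ray generators $v_1,\dots,v_m$. Smooth means that the generators of every cone are part of a $\mathbb Z$-basis of $\mathbb Z^n$; complete means that the cones cover $\mathbb R^n$. Let $K_\Sigma$ be the simplicial complex on $\{1,\dots,m\}$ whose faces are the sets of indices of rays that span a cone of $\Sigma$, with $\varnothing$ included. We often name a vertex of $K_\Sigma$ by the ray generator itself.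

Let $PL(\Sigma)$ be the space of continuous functions $f:\mathbb R^n\to\mathbb R$ that are linear on each cone of $\Sigma$. Such an $f$ is determined by the values $f(v_1),\dots,f(v_m)$, and these can be prescribed freely because all cones are simplicial; so $PL(\Sigma)\cong\mathbb R^m$. Its standard basis consists of the functions $D_i$ with $D_i(v_j)=\delta_{ij}$. A linear function $\ell$ on $\mathbb R^n$ belongs to $PL(\Sigma)$ and equals $\sum_i\ell(v_i)D_i$.

The carrier of a point $x$ is the smallest cone of $\Sigma$ containing $x$. If it has generators $v_i$, $i\in\tau$, then $x=\sum_{i\in\tau}a_iv_i$ with all $a_i>0$, and $f(x)=\sum_{i\in\tau}a_if(v_i)$ for every $f\in PL(\Sigma)$. (For $x=0$ we have $\tau=\varnothing$ and $f(0)=0$.) So $D_k(x)\neq0$ exactly when $v_k$ is a generator of the carrier of $x$. Consequently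

$$D_k(x)D_l(x)=0\ \text{ for all }x\in\mathbb R^n,\qquad\text{if } k\neq l,\ \{k,l\}\notin K_\Sigma. \tag{1}$$

**Definition (admissible form).** An admissible form for $\Sigma$ is a nonzero positive semidefinite (PSD) symmetric bilinear form $B$ on $PL(\Sigma)$ such that

* (a) $B(D_k,D_l)=0$ whenever $k\ne l$ and $\{k,l\}\notin K_\Sigma$;
* (b) $B(\ell,\ell)=0$ for every linear function $\ell$ on $\mathbb R^n$.

By Cauchy–Schwarz for PSD forms, (b) gives more: $B(\ell,h)^2\le B(\ell,\ell)B(h,h)=0$, so $B(\ell,h)=0$ for every $h\in PL(\Sigma)$.

**Example 1.** Take rays $v_1=e_1$, $v_2=e_2$, $v_3=-e_1-e_2$ in $\mathbb R^2$, the fan of $\mathbb CP^2$. Then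
$$B(f,h)=\bigl(f(v_1)+f(v_2)+f(v_3)\bigr)\bigl(h(v_1)+h(v_2)+h(v_3)\bigr)$$
is admissible: any two rays span a cone, so (a) is empty, and (b) holds because $v_1+v_2+v_3=0$.

**Example 2.** Take rays $\pm e_1,\pm e_2$, the fan of $\mathbb CP^1\times\mathbb CP^1$, with basis functions $D_1^{\pm},D_2^{\pm}$. There is no admissible form. The first coordinate function is $\ell=D_1^+-D_1^-$. If $B$ satisfies (a) and (b) and is PSD, then $0=B(\ell,D_1^+)=B(D_1^+,D_1^+)-B(D_1^-,D_1^+)=B(D_1^+,D_1^+)$, since $\{e_1,-e_1\}$ is not an edge. In the same way $B$ vanishes on each of the four squares, and a PSD form that vanishes on $(D,D)$ for all basis vectors $D$ is zero by Cauchy–Schwarz.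

The talk turns on a way to produce admissible forms. Take finitely many points and a PSD matrix, and evaluate the quadratic form on the values of $f$ at the points. This usually violates (a), and the remedy is to replace every negative cross term by the Dirichlet energy of $f$ along the segment that joins the two points.

**Lemma 1.** Let $z_1,\dots,z_N\in\mathbb R^n$, and let $W=(w_{ij})$ be a real PSD symmetric $N\times N$ matrix such that

1. $\sum_{i,j}w_{ij}\,\ell(z_i)\ell(z_j)=0$ for every linear $\ell$;
2. if $i\neq j$ and $w_{ij}>0$, then $z_i$ and $z_j$ lie in a common cone of $\Sigma$.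

For $f\in PL(\Sigma)$ put $g^f_{ij}(\lambda)=f\bigl((1-\lambda)z_i+\lambda z_j\bigr)$, $0\le\lambda\le1$, and
$$Q(f)=\sum_{i,j}w_{ij}f(z_i)f(z_j)+\sum_{i<j,\ w_{ij}<0}|w_{ij}|\left(\int_0^1\bigl((g^f_{ij})'\bigr)^2d\lambda-\bigl(f(z_j)-f(z_i)\bigr)^2\right). \tag{2}$$
Then $Q$ is a PSD quadratic form, its bilinear form satisfies (a) and (b), and
$$Q(f)\ \ge\ \sum_{i,j}w_{ij}f(z_i)f(z_j). \tag{3}$$
In particular, $Q$ is admissible if it is nonzero.

*Proof.*

**Step 1: $Q$ is well defined, PSD, and satisfies (3).** The segment from $z_i$ to $z_j$ meets each cone of $\Sigma$ in a closed interval, possibly empty, because cones are closed and convex. Finitely many cones cover the segment, and $f$ is linear on each. So $g^f_{ij}$ is continuous and piecewise affine, and its derivative exists off finitely many points and depends linearly on $f$. Thus $Q$ is a quadratic form. Moreover $f(z_j)-f(z_i)=\int_0^1(g^f_{ij})'\,d\lambda$, so by Cauchy–Schwarz $\bigl(f(z_j)-f(z_i)\bigr)^2\le\int_0^1\bigl((g^f_{ij})'\bigr)^2d\lambda$. Every bracket in (2) is $\ge0$, which is (3). Since $W$ is PSD, the right side of (3) is $\ge0$, so $Q$ is PSD.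

**Step 2: linear functions are killed, which is (b).** For linear $\ell$ each $g^\ell_{ij}$ is affine with slope $\ell(z_j)-\ell(z_i)$, so all brackets vanish. The remaining sum is zero by condition 1. Hence $Q(\ell)=0$.

**Step 3: we expand $Q$, to see that the negative cross terms have disappeared.** If $w_{ij}<0$, the first sum in (2) contains $2w_{ij}f(z_i)f(z_j)$, and the bracket contributes $-|w_{ij}|\bigl(f(z_i)^2+f(z_j)^2\bigr)+2|w_{ij}|f(z_i)f(z_j)$ besides the integral. The two products cancel. So the bilinear form of $Q$ is
$$B(f,h)=\sum_i\alpha_if(z_i)h(z_i)+\sum_{i<j,\,w_{ij}>0}w_{ij}\bigl(f(z_i)h(z_j)+f(z_j)h(z_i)\bigr)+\sum_{i<j,\,w_{ij}<0}|w_{ij}|\int_0^1(g^f_{ij})'(g^h_{ij})'\,d\lambda, \tag{4}$$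
where $\alpha_i=w_{ii}-\sum_{j:\,w_{ij}<0}|w_{ij}|$. The sign of $\alpha_i$ does not matter.

**Step 4: we check (a) on each of the three sums.** Let $f=D_k$ and $h=D_l$ with $k\ne l$, $\{k,l\}\notin K_\Sigma$. The first sum vanishes by (1). For the second, let $w_{ij}>0$ and let $\sigma$ be a cone containing $z_i$ and $z_j$, which exists by condition 2. If $D_k(z_i)D_l(z_j)\ne0$, then $v_k$ generates a ray of the carrier of $z_i$ and $v_l$ one of the carrier of $z_j$. Both carriers are faces of $\sigma$, so $v_k,v_l$ are generators of $\sigma$ and $\{k,l\}\in K_\Sigma$, a contradiction. The product $D_k(z_j)D_l(z_i)$ vanishes for the same reason.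

For the third sum, cut $[0,1]$ into finitely many intervals of positive length on which both $g^{D_k}_{ij}$ and $g^{D_l}_{ij}$ are affine. If on one of them both slopes were nonzero, each function would have at most one zero there, so at some point of the segment $D_kD_l\ne0$, contradicting (1). So on each interval one of the derivatives is zero, and the integrals vanish. $\square$

Each term of (4) respects (a) for its own reason: the diagonal terms because $D_kD_l=0$ at each point, the positive terms by condition 2, and the negative terms because the energy is an integral of a local quantity. A positive cross term has no such local replacement that keeps $Q$ PSD for free, so condition 2 is where the geometry of the fan enters.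

The use of these forms is this. The functions $D_i$ represent the classes of the invariant divisors in $H^2$ of the toric manifold $M_\Sigma$. An admissible form is a linear functional on $H^4$ that is nonnegative on squares, and such a functional prevents the normal bundle of $M_\Sigma$ from being stably a sum of complex line bundles.

## 2. Totally normally split manifolds and flag polytopes

A stably complex structure on a smooth manifold $M$ is a complex structure on the real bundle $TM\oplus\mathbb R^k$ for some $k$. The complex normal bundle $\nu$ is then a complex bundle whose sum with this complex bundle is trivial; it is determined up to stable isomorphism.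

**Definition (TNS).** A smooth stably complex manifold $M$ is totally normally split, or a TNS-manifold, if its complex normal bundle is stably isomorphic to a Whitney sum of complex line bundles.

A nonsingular projective toric variety is stably complex via its complex structure; we use the same structure for $M_\Sigma$ when $\Sigma$ is smooth and complete.

**Example 3.** $\mathbb CP^1\times\mathbb CP^1$ is TNS. Its tangent bundle is $L_1\oplus L_2$ with $L_i$ pulled back from the line bundle $\mathcal O(2)$ on the $i$-th factor. On $\mathbb CP^1$ the bundle $\mathcal O(2)\oplus\mathcal O(-2)$ has $c_1=0$ and is therefore stably trivial, so $L_1^{-1}\oplus L_2^{-1}$ is a normal bundle. The same argument shows that $\mathbb CP^1$ is TNS.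

**Example 4.** $\mathbb CP^n$ is not TNS for $n\ge2$. With $h$ the hyperplane class, $T\mathbb CP^n\oplus\mathbb C\cong\mathcal O(1)^{\oplus(n+1)}$, so $p_1=(n+1)h^2$. If $\nu$ were stably $\bigoplus_j\mathcal O(k_j)$, then $(n+1)h^2+\sum_jk_j^2h^2=0$ in $H^4(\mathbb CP^n;\mathbb R)=\mathbb R h^2$, which is impossible since $n+1+\sum k_j^2>0$.

**Definition (flag).** A simple convex polytope $P$ is flag if every collection of pairwise intersecting facets of $P$ has nonempty common intersection. A simplicial complex is flag if every set of pairwise joined vertices is a face; equivalently, if all its minimal non-faces have exactly $2$ elements.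

**Example 5.** A triangle is not flag: its three sides meet pairwise but have no common point. An $m$-gon with $m\ge4$ is flag, since no three of its sides meet pairwise. An $n$-cube is flag: pairwise intersecting facets contain no opposite pair, so they fix some of the coordinates consistently and have a common point. An $n$-simplex with $n\ge2$ is not flag.

If $M_\Sigma$ is projective with moment polytope $P$, which is simple, then facets of $P$ correspond to rays of $\Sigma$, and a set of facets has a common point exactly when the corresponding rays span a cone. So $P$ is flag if and only if $K_\Sigma$ is flag.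

The paper of Grigory Solomadin, "Quasitoric stably normally split manifolds", arXiv:1802.02176 (2018), is the source of the problem. The known result stated with it is that if $M^{2n}$, $n\ge3$, is a nonsingular projective toric TNS-manifold, then the face lattice of its moment polytope has no minimal missing faces on $n$ vertices (vertices here being facets of $P$); in particular for $n=3$ the moment polytope is flag. Examples 3–5 agree with the following conjecture.

**Conjecture.** Let $M^{2n}$ be a nonsingular projective toric variety of complex dimension $n$. Then $M^{2n}$ is a TNS-manifold if and only if its moment polytope $P^n$ is flag.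

We prove that the conjecture is false: "TNS implies flag" holds in every dimension, while "flag implies TNS" holds for $n\le2$ and fails for every $n\ge3$. So the conjecture holds exactly for $n\in\{1,2\}$. The statements are these.

**Theorem A.** Let $M_\Sigma$ be a smooth complete toric variety, $n\ge1$. If $K_\Sigma$ is not flag, then $M_\Sigma$ is not TNS; in fact no stably complex structure on the smooth manifold $M_\Sigma$ is TNS.

**Theorem B.** For every $n\ge3$ there is a nonsingular projective toric variety of complex dimension $n$ with flag moment polytope which is not TNS. For $n=3$ it is an iterated blow-up of $\mathbb CP^3$ along torus-fixed points and torus-invariant curves, and no stably complex structure on it is TNS.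

**Theorem C.** Let $M_\Sigma$ be a smooth complete toric variety of complex dimension $n$. (i) If $n\le3$, then $M_\Sigma$ is TNS if and only if no nonzero linear functional $\varphi$ on $H^4(M_\Sigma;\mathbb R)$ satisfies $\varphi(x^2)\ge0$ for all $x\in H^2(M_\Sigma;\mathbb R)$. (ii) If $n\le2$, then $M_\Sigma$ is TNS if and only if its moment polytope is flag.

## 3. From an admissible form to a functional on $H^4$

We use three textbook facts about $M=M_\Sigma$. References are to Cox–Little–Schenck, *Toric Varieties*.

* Danilov–Jurkiewicz (Theorem 12.4.4): $H^*(M;\mathbb R)=\mathbb R[D_1,\dots,D_m]/(I+J)$, where $D_i\in H^2$ is the class of the $i$-th invariant divisor, $I$ is generated by the monomials $\prod_{i\in T}D_i$ with $T\notin K_\Sigma$, and $J$ by the linear forms $\sum_i\ell(v_i)D_i$ with $\ell$ linear. The use of the letter $D_i$ for a function and for a class is deliberate: $f\mapsto\sum_if(v_i)D_i$ maps $PL(\Sigma)$ onto $H^2(M;\mathbb R)$.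
* The generalized Euler sequence (Theorem 8.1.6): as smooth complex bundles, $TM\oplus\mathbb C^{m-n}\cong\bigoplus_{i=1}^m\mathcal O(D_i)$.
* With real coefficients, the first Pontryagin class $p_1$ is additive on Whitney sums and depends only on the stable class of the underlying real bundle; for a complex line bundle $\xi$ it equals $c_1(\xi)^2$.

**Lemma 2.** If $\Sigma$ has an admissible form, then no stably complex structure on the smooth manifold $M_\Sigma$ is TNS.

*Proof.*

**Step 1: we turn the form $B$ into a functional on $H^4(M;\mathbb R)$.** Define $\varphi$ on quadratic polynomials in $D_1,\dots,D_m$ by $\varphi(D_iD_j)=B(D_i,D_j)$. It must vanish on the quadratic parts of $I$ and $J$. Every single vertex is a face, so the quadratic part of $I$ is spanned by the $D_kD_l$ with $k\ne l$, $\{k,l\}\notin K_\Sigma$, and these are killed by (a). The quadratic part of $J$ is spanned by the products of $\ell=\sum_i\ell(v_i)D_i$ with $D_j$, and $\varphi(\ell D_j)=B(\ell,D_j)=0$ by (b) and Cauchy–Schwarz. So $\varphi$ descends to $H^4(M;\mathbb R)$.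

**Step 2: we record positivity.** If $x\in H^2(M;\mathbb R)$ is the image of $f$, then $\varphi(x^2)=B(f,f)\ge0$. All the numbers $B(D_i,D_i)$ are $\ge0$, and if all were zero, then $B=0$ by Cauchy–Schwarz. Hence $\sum_i\varphi(D_i^2)>0$.

**Step 3: we contradict a splitting of the normal bundle.** Suppose the normal bundle $\nu$ of some stably complex structure is stably $\bigoplus_j\xi_j$ with line bundles $\xi_j$. As a real bundle, $TM\oplus\nu$ is stably trivial whatever the stably complex structure is. By the Euler sequence $p_1(M)=\sum_iD_i^2$, so additivity gives
$$\sum_iD_i^2+\sum_jc_1(\xi_j)^2=0\quad\text{in }H^4(M;\mathbb R). \tag{5}$$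
Applying $\varphi$, the first sum becomes positive and the second becomes $\ge0$. This is a contradiction. $\square$

Example 1 with Lemma 2 recovers the case $n=2$ of Example 4.

## 4. The criterion in complex dimension at most three

For $n\le3$ the obstruction of Lemma 2 is the only one. This is Theorem C(i), and it also settles $n\le2$.

*Proof of Theorem C(i), "only if".* We show that a bad functional gives an admissible form. Let $\varphi\ne0$ be nonnegative on squares, and put $B(f,h)=\varphi(fh)$, where $f,h$ also denote their images in $H^2(M;\mathbb R)$. It is PSD. It is nonzero because $H^4(M;\mathbb R)$ is spanned by products of classes of degree $2$. Condition (a) holds since $D_kD_l=0$ in $H^4$ for a non-edge $\{k,l\}$, and (b) holds since a linear $\ell$ maps to $0$ in $H^2$. By Lemma 2, $M$ is not TNS.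

*Proof of Theorem C(i), "if".* Assume that no nonzero functional is nonnegative on squares.

**Step 1: we translate TNS into a statement about a monoid.** For $x\in H^2(M;\mathbb Z)$ let $L_x$ be the complex line bundle with $c_1(L_x)=x$, and let $[x]=L_x-1\in\widetilde K(M)$. Let $S\subset\widetilde K(M)$ be the submonoid generated by all $[x]$. The normal bundle represents $-([TM]-n)$, so $M$ is TNS exactly when $-([TM]-n)\in S$. By the Euler sequence $[TM]-n=\sum_i[D_i]$. So it suffices to prove $-[x]\in S$ for every $x\in H^2(M;\mathbb Z)$.

**Step 2: the squares of integral classes generate all of $H^4$ as a cone.** Let $V=H^4(M;\mathbb R)$ and let $C$ be the convex cone generated by $\{y^2:y\in H^2(M;\mathbb Z)\}$. If some $v\in V$ were not in $C$, finite-dimensional separation of a point from a convex set would give a nonzero functional $\varphi$ with $\varphi(c)\ge\varphi(v)$ for all $c\in C$. Replacing $c$ by $sc$ with $s\to\infty$ shows $\varphi(c)\ge0$ on $C$. So $\varphi$ is nonnegative on squares of integral classes, by scaling on squares of rational classes, and by density on squares of real classes. This contradicts the assumption. Hence $C=V$.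

**Step 3: we get an integral relation with positive coefficients.** Let $x\in H^2(M;\mathbb Z)$. By Step 2, $-x^2=\sum_kr_kz_k^2$ with finitely many $z_k\in H^2(M;\mathbb Z)$ and real $r_k>0$. For fixed $z_k$ this is a linear system for the $r_k$ with rational coefficients, so its rational solutions are dense among its real ones, and we may take $r_k\in\mathbb Q_{>0}$. Clearing denominators, there are positive integers $N,N_k$ with
$$Nx^2+\sum_kN_kz_k^2=0\quad\text{in }H^4(M;\mathbb R). \tag{6}$$

**Step 4: we lift (6) to $K$-theory; here $n\le3$ is used.** Consider
$$E=N\bigl([x]+[-x]\bigr)+\sum_kN_k\bigl([z_k]+[-z_k]\bigr)\in\widetilde K(M).$$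
The Chern character of $[x]+[-x]$ is $e^x+e^{-x}-2$. Its components in degrees $2$ and $6$ are zero, its component in degree $4$ is $x^2$, and there is nothing in degree $8$ or higher since $\dim_{\mathbb R}M\le6$. So $\mathrm{ch}(E)=Nx^2+\sum N_kz_k^2=0$. Now $H^*(M;\mathbb Z)$ is torsion free and concentrated in even degrees, so the Atiyah–Hirzebruch spectral sequence collapses, $K^0(M)$ is torsion free, and $\mathrm{ch}$, which is injective after tensoring with $\mathbb Q$, is injective. Hence $E=0$. Solving for one copy of $[x]$,
$$-[x]=(N-1)[x]+N[-x]+\sum_kN_k\bigl([z_k]+[-z_k]\bigr)\in S,$$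
as Step 1 requires. $\square$

*Proof of Theorem C(ii).* Smooth complete toric varieties of dimension at most $2$ are projective, so there is a moment polytope. For $n=1$ we have $M=\mathbb CP^1$ with $H^4=0$. There is no nonzero functional, so $M$ is TNS by (i). The moment polytope is an interval; its two facets, the endpoints, do not meet, so it is flag.

For $n=2$ the polytope is an $m$-gon, flag if and only if $m\ge4$ (Example 5). Here $H^4(M;\mathbb R)=\mathbb R$, so the nonzero functionals are the positive and the negative multiples of evaluation on $M$, and by (i) $M$ is TNS if and only if the intersection form on $H^2(M;\mathbb R)\cong\mathbb R^{m-2}$ takes both positive and negative values. By the Hodge index theorem its signature is $(1,m-3)$. So it takes both signs if and only if $m\ge4$. $\square$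

From now on the task is to find admissible forms: on every non-flag fan for Theorem A, and on one suitable flag fan for Theorem B.

## 5. Non-flag fans: the square of one relation, corrected

Let $K_\Sigma$ be non-flag. It has a minimal non-face $T$ with $|T|\ge3$, since single vertices are faces. Put $z_0=\sum_{t\in T}v_t$. Example 1 suggests squaring the linear relation $\sum_tv_t-z_0=0$, that is, trying
$$Q_0(f)=\Bigl(\sum_{t\in T}f(v_t)-f(z_0)\Bigr)^2.$$
This is PSD and satisfies (b). Since $f(z_0)$ is a combination of the $f(v_i)$ with $i$ in the carrier of $z_0$, the cross terms of $Q_0$ pair elements of $T$ with each other (these are edges), pair elements of the carrier with each other (also edges), and pair an element of $T$ with an element of the carrier. The last kind need not be an edge, and there $Q_0$ can fail.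

**Example 6.** Start with the fan of $\mathbb CP^3$, with rays $a=e_1$, $b=e_2$, $c=e_3$, $d=-e_1-e_2-e_3$. Subdivide the cone $\langle a,b,c\rangle$ at $x=a+b+c$, then the cone $\langle x,a\rangle$ at $u=x+a$. The maximal cones are now $abd,acd,bcd,xbc,xub,uab,xuc,uac$, and the non-edges are $ax,dx,du$. The set $T=\{a,b,c\}$ is a minimal non-face and $z_0=x$. The form $Q_0(f)=\bigl(f(a)+f(b)+f(c)-f(x)\bigr)^2$ has $B(D_a,D_x)=-1$ although $\{a,x\}$ is not an edge, so (a) fails.

The offending cross term is negative, so Lemma 1 repairs it. The segment from $a$ to $x$ has midpoint $\tfrac12u$, and $f$ is affine on each half. With $s_1=\tfrac12f(u)-f(a)$ and $s_2=f(x)-\tfrac12f(u)$, the slopes on the halves are $2s_1$ and $2s_2$, so the bracket in (2) is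
$$2(s_1^2+s_2^2)-(s_1+s_2)^2=(s_1-s_2)^2=\bigl(f(u)-f(a)-f(x)\bigr)^2 .$$
The segments from $b$ and from $c$ to $x$ lie in cones, so their brackets vanish. Hence
$$Q(f)=\bigl(f(a)+f(b)+f(c)-f(x)\bigr)^2+\bigl(f(u)-f(a)-f(x)\bigr)^2 .$$
The entry at $ax$ is $-1+1=0$, the entries at $dx$ and $du$ are $0$, and both squares vanish on linear functions. So $Q$ is admissible.

*Proof of Theorem A.*

**Step 1: we set up Lemma 1.** Let $T$ be a minimal non-face with $|T|\ge3$ and $z_0=\sum_{t\in T}v_t$, possibly $0$. Take the points $v_t$ ($t\in T$) and $z_0$, and the matrix $W=\rho\rho^{\top}$ with $\rho_t=1$ for $t\in T$ and $\rho_0=-1$. It is PSD. Condition 1 holds because $\sum_t\ell(v_t)-\ell(z_0)=0$. The positive off-diagonal entries are those of pairs $t\neq t'$ in $T$. Since $|T|\ge3$, the pair $\{t,t'\}$ is a proper subset of $T$, hence a face by minimality, so condition 2 holds. Lemma 1 gives a PSD form $Q$ with (a), (b) and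
$$Q(f)\ge\Bigl(\sum_{t\in T}f(v_t)-f(z_0)\Bigr)^2 .$$

**Step 2: we show that $Q\ne0$.** Let $\tau\in K_\Sigma$ be the index set of the carrier of $z_0$. Since $\tau$ is a face and $T$ is not, $T\not\subset\tau$. Choose $t\in T\setminus\tau$ and $f=D_t$. Then $\sum_{t'\in T}f(v_{t'})=1$ and $f(z_0)=0$, so $Q(D_t)\ge1$.

So $Q$ is admissible, and Lemma 2 shows that no stably complex structure on $M_\Sigma$ is TNS. $\square$

## 6. A single relation gives nothing on a flag fan

To disprove "flag implies TNS" we want an admissible form on a flag fan. The natural attempt is the one that just worked: Lemma 1 with a rank-one matrix $W=\rho\rho^\top$, with cleverly chosen points and coefficients.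

**Remark 1.** If $K_\Sigma$ is flag, and $W=\rho\rho^{\top}$ satisfies conditions 1 and 2 of Lemma 1, then $Q=0$.

*Proof.* Discard the points with $\rho_i=0$. Condition 1 says $\sum_i\rho_iz_i=0$. Let $I_+$ and $I_-$ be the sets of indices with $\rho_i>0$ and $\rho_i<0$. For distinct $i,j\in I_+$ we have $w_{ij}=\rho_i\rho_j>0$, so $z_i,z_j$ lie in a common cone, of which both carriers are faces. Let $U_+$ be the union of the index sets of the carriers of the $z_i$, $i\in I_+$. Any two of its elements are joined, so $U_+\in K_\Sigma$ because $K_\Sigma$ is flag. All $z_i$, $i\in I_+$, lie in the cone of $U_+$, and $z=\sum_{I_+}\rho_iz_i$ is a combination of the $v_k$, $k\in U_+$, with positive coefficients, so its carrier is exactly the cone of $U_+$. In the same way $z=\sum_{I_-}|\rho_i|z_i$ has as carrier the cone of the analogous set $U_-$. Hence $U_+=U_-$, and all the points lie in one cone. There each $f\in PL(\Sigma)$ is linear, so $\sum_i\rho_if(z_i)=f\bigl(\sum_i\rho_iz_i\bigr)=0$ in the sense of this linear function, and all brackets in (2) vanish. $\square$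

The obstacle is concrete. Suppose a flag fan contains the rays $a=e_1,\ b=e_2,\ c=e_3,\ d=-e_1-e_2-e_3$, with relation $a+b+c+d=0$. These four cannot be pairwise joined, for flagness would make $\{a,b,c,d\}$ a face, while its elements are linearly dependent. So at least one pair, say $cd$, is a non-edge, and the square of $t_a+t_b+t_c+t_d$ has a positive entry exactly there, against condition 2.

A matrix of higher rank can cancel this entry. We combine squares of several relations, and subtract the square of one more relation in which $c$ and $d$ have coefficients of the same sign. The subtraction lowers the entry at $cd$, and the matrix can stay PSD if the subtracted relation is a linear combination of the others.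

## 7. A rank-three matrix whose entry at $cd$ is zero

Keep $a,b,c,d$ as above. Let $s,G,A>0$ be parameters to be chosen, and introduce two points
$$p=a+c+sd,\qquad r=b+sc+d .$$
For numbers $t_a,t_b,t_c,t_d,t_p,t_r$ put
$$\beta=t_a+t_b+t_c+t_d,\qquad\gamma=t_a-t_p+t_c+s\,t_d,\qquad\varepsilon=t_b-t_r+s\,t_c+t_d .$$
All three vanish when $t_z=\ell(z)$ with $\ell$ linear. The combination
$$\delta=\beta-\gamma-\varepsilon=t_p+t_r-s\,t_c-s\,t_d$$
does not involve $t_a,t_b$, and has equal coefficients at $c$ and $d$. Consider
$$w(t)=A\beta^2+G\gamma^2+G\varepsilon^2-\delta^2 .$$

The choice of parameters goes as follows. The matrix entry at $cd$ is $A+Gs+Gs-s^2$, which is zero exactly if $A=s(s-2G)$. By Cauchy–Schwarz $\delta^2\le\bigl(\tfrac1A+\tfrac2G\bigr)\bigl(A\beta^2+G\gamma^2+G\varepsilon^2\bigr)$, so $w$ is PSD as soon as $\tfrac1A+\tfrac2G\le1$. This requires $G>2$, and $A>0$ requires $s>2G$. The smallest integers are $G=3$, $s=7$, and then $A=7$. From now on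
$$p=a+c+7d,\qquad r=b+7c+d,\qquad w(t)=7\beta^2+3\gamma^2+3\varepsilon^2-\delta^2, \tag{7}$$
with $\gamma=t_a-t_p+t_c+7t_d$, $\varepsilon=t_b-t_r+7t_c+t_d$, $\delta=t_p+t_r-7t_c-7t_d$. Since $\tfrac17+\tfrac13+\tfrac13=\tfrac{17}{21}$,
$$w(t)\ge\tfrac{4}{21}\bigl(7\beta^2+3\gamma^2+3\varepsilon^2\bigr)\ge0 .$$

The off-diagonal entries of the matrix of $w$ are obtained by multiplying coefficients. The coefficients of $(\beta,\gamma,\varepsilon,\delta)$ are $(1,1,0,0)$ at $a$, $(1,0,1,0)$ at $b$, $(1,1,7,-7)$ at $c$, $(1,7,1,-7)$ at $d$, $(0,-1,0,1)$ at $p$, $(0,0,-1,1)$ at $r$, and the weights are $7,3,3,-1$. So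

| pair | computation | entry |
|---|---|---|
| $ab$ | $7$ | $7$ |
| $ac$ | $7+3$ | $10$ |
| $ad$ | $7+21$ | $28$ |
| $bc$ | $7+21$ | $28$ |
| $bd$ | $7+3$ | $10$ |
| $cd$ | $7+21+21-49$ | $0$ |
| $ap$ | $-3$ | $-3$ |
| $br$ | $-3$ | $-3$ |
| $cp$ | $-3+7$ | $4$ |
| $dr$ | $-3+7$ | $4$ |
| $dp$ | $-21+7$ | $-14$ |
| $cr$ | $-21+7$ | $-14$ |
| $pr$ | $-1$ | $-1$ |
| $ar$ | $0$ | $0$ |
| $bp$ | $0$ | $0$ |

The positive entries are those at
$$ab,\ ac,\ ad,\ bc,\ bd,\ cp,\ dr. \tag{8}$$

So it suffices to find a smooth projective fan $\Sigma$ with $K_\Sigma$ flag in which $a,b,c,d,p,r$ are rays and the seven pairs in (8) are edges. The next section says how to make a fan flag without destroying prescribed cones, and Section 9 supplies the cones.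

## 8. Making a fan flag while keeping a flag subcomplex

Let $\sigma$ be a face of $K_\Sigma$, where $\Sigma$ is smooth. The star subdivision at $\sigma$ with new ray $b_\sigma=\sum_{i\in\sigma}v_i$ changes the complex as follows: all faces containing $\sigma$ are removed, and all sets $\eta\cup\{b_\sigma\}$ are added for which $\eta\not\supseteq\sigma$ and $\eta\cup\sigma$ is a face. For $|\sigma|\ge2$ this is the blow-up of $M_\Sigma$ along the orbit closure of $\sigma$, a smooth closed subvariety (Cox–Little–Schenck, §3.3). So a smooth projective fan stays smooth and projective. If $\sigma$ is a single vertex, nothing changes and $b_\sigma=\sigma$.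

**Lemma 3.** Let $\Sigma_1$ be a smooth projective fan and $L\subset K_{\Sigma_1}$ a subcomplex that is a flag complex on its own vertex set. Then there is a smooth projective fan $\Sigma$, obtained from $\Sigma_1$ by star subdivisions, such that $K_\Sigma$ is flag and every cone of $\Sigma_1$ spanned by a face of $L$ is a cone of $\Sigma$.

**Example 7.** Take the fan of $\mathbb CP^2$ with rays $v_1,v_2,v_3$, and let $L$ consist of the edge $v_1v_2$ and its faces. The faces outside $L$ are $v_1v_3$, $v_2v_3$ and $v_3$. Subdividing the first two gives a pentagon, which is flag and still has the edge $v_1v_2$.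

*Proof of Lemma 3.* Write $K=K_{\Sigma_1}$ and count $\varnothing$ as a face of $L$. List the nonempty faces in $K\setminus L$ as $\sigma^1,\dots,\sigma^r$ in order of nonincreasing dimension, and perform the star subdivisions at $\sigma^1,\dots,\sigma^r$ in this order; call $\sigma^1,\dots,\sigma^j$ processed after $j$ steps. If $\sigma^j$ is a vertex, the step only renames it $b_{\sigma^j}$.

**Step 1: we state a description of the complex after $j$ steps, to be proved by induction.** After $j$ steps the faces are exactly the sets
$$\tau\cup\{b_{\eta_1},\dots,b_{\eta_k}\},\qquad k\ge0, \tag{9}$$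
where $\eta_1\subsetneq\dots\subsetneq\eta_k$ are processed, $\tau\in K$ is not processed (possibly $\tau=\varnothing$), and $\tau\subset\eta_1$ if $k\ge1$. For $j=0$ this says that the faces are those of $K$.

**Step 2: we find the faces removed in step $j+1$.** Assume the description for $j$ and let $\sigma=\sigma^{j+1}$. The order gives two facts. First, every processed face has dimension $\ge\dim\sigma$. Second, every face of $K$ strictly containing $\sigma$ is processed: it is not in $L$, because $L$ is a subcomplex and $\sigma\notin L$, and its dimension is larger. No vertex of $\sigma$ has been renamed: a processed vertex $\{v\}$ with $v\in\sigma$ would have dimension $\ge\dim\sigma$, forcing $\sigma=\{v\}$, which is not yet processed. So $\sigma$ is itself a face, of the form (9) with $\tau=\sigma$, $k=0$, and a face (9) contains $\sigma$ only if $\tau\supseteq\sigma$. By the second fact, since $\tau$ is not processed, $\tau=\sigma$. So the removed faces are the sets $\sigma\cup\{b_{\eta_1},\dots,b_{\eta_k}\}$ with $\sigma\subsetneq\eta_1\subsetneq\dots\subsetneq\eta_k$ (strict at the first place since $\eta_1$ is processed and $\sigma$ is not).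

**Step 3: we find the faces added and compare with (9) for $j+1$.** The added faces are $\eta\cup\{b_\sigma\}$ with $\eta\not\supseteq\sigma$ and $\eta\cup\sigma$ one of the removed faces. These are the sets $\tau'\cup\{b_\sigma,b_{\eta_1},\dots,b_{\eta_k}\}$ with $\tau'\subsetneq\sigma\subsetneq\eta_1\subsetneq\dots\subsetneq\eta_k$. Such a $\tau'$ is not processed, since its dimension is smaller than $\dim\sigma$. So the added sets are of the form (9) for $j+1$.

Conversely, take a set of the form (9) for $j+1$. If $\sigma$ is not among the $\eta_i$, it is of the form (9) for $j$ with $\tau\ne\sigma$, so by Step 2 it was not removed. If $\sigma$ is among the $\eta_i$, it must be $\eta_1$, since a processed face strictly inside $\sigma$ would have too small a dimension; also $\tau\subset\sigma$ and $\tau\neq\sigma$, so the set is one of those added. This proves the description for $j+1$.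

**Step 4: we read off the final complex and check that it is flag.** After $r$ steps the unprocessed faces are those of $L$. So the faces of $K_\Sigma$ are the sets $\tau\cup\{b_{\eta_1},\dots,b_{\eta_k}\}$ with $\tau\in L$, $\eta_i\in K\setminus L$ and $\tau\subset\eta_1\subsetneq\dots\subsetneq\eta_k$. With $k=0$ we see that all faces of $L$ survive, with the same rays, so the corresponding cones are cones of $\Sigma$. The edges are these: two vertices $u\neq u'$ of $L$ are joined if and only if $\{u,u'\}\in L$; $u$ and $b_\eta$ are joined if and only if $u\in\eta$; $b_\eta$ and $b_{\eta'}$ are joined if and only if $\eta,\eta'$ are comparable. Let a pairwise joined set consist of a set $\tau$ of vertices of $L$ and of $b_{\eta_1},\dots,b_{\eta_k}$. Then $\tau\in L$ because $L$ is flag, the $\eta_i$ form a chain, and each element of $\tau$ lies in every $\eta_i$. So the set is a face, and $K_\Sigma$ is flag. $\square$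

## 9. The fan in dimension three

**Step 1: we make $p$ a ray joined to $c$.** Start with the fan of $\mathbb CP^3$, whose cones are spanned by the proper subsets of $\{a,b,c,d\}$. Star-subdivide $\langle a,c,d\rangle$ at $x_1=a+c+d$. Then for $k=1,\dots,6$ star-subdivide $\langle x_k,d\rangle$ at $x_{k+1}=x_k+d$, so that $x_k=a+c+kd$ and $x_7=p$. By induction $\langle x_k,c,d\rangle$ is a cone at the moment when $x_k$ has been introduced: this is clear for $k=1$, and subdividing $\langle x_k,d\rangle$ replaces $\langle x_k,c,d\rangle$ by $\langle x_{k+1},c,d\rangle$ and $\langle x_{k+1},c,x_k\rangle$. In particular each $\langle x_k,d\rangle$ is there to be subdivided, and at the end $\langle p,c\rangle$ is a cone.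

**Step 2: we make $r$ a ray joined to $d$.** Step 1 removed only cones containing $\langle a,c,d\rangle$ or some $\langle x_k,d\rangle$, so $\langle b,c,d\rangle$ is still present. Star-subdivide it at $y_1=b+c+d$, then for $k=1,\dots,6$ star-subdivide $\langle y_k,c\rangle$ at $y_{k+1}=y_k+c$, so that $y_7=b+7c+d=r$. Subdividing $\langle y_k,c\rangle$ replaces $\langle y_k,c,d\rangle$ by $\langle y_{k+1},c,d\rangle$ and $\langle y_{k+1},y_k,d\rangle$, so as before $\langle y_k,c,d\rangle$ is always a cone, and at the end $\langle r,d\rangle$ is a cone. These steps remove only cones containing $\langle b,c,d\rangle$ or some $\langle y_k,c\rangle$, so $\langle p,c\rangle$ survives.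

**Step 3: we choose the subcomplex to be kept.** The cones $\langle a,b,c\rangle$ and $\langle a,b,d\rangle$ contain none of the subdivided cones and were never removed. Call the resulting smooth projective fan $\Sigma_1$. Let $L\subset K_{\Sigma_1}$ have maximal faces
$$\{a,b,c\},\quad\{a,b,d\},\quad\{p,c\},\quad\{r,d\}.$$
Its edges are $ab,ac,bc,ad,bd,pc,rd$, which is the list (8). The vertices $p$ and $r$ have only one neighbor each, and $c,d$ are not joined in $L$, so the sets of at least three pairwise joined vertices are exactly $abc$ and $abd$. Both are faces, so $L$ is flag.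

**Step 4: we make the fan flag.** Lemma 3 gives a smooth projective fan $\Sigma$ with $K_\Sigma$ flag that contains all cones of $L$. Let $M^6=M_\Sigma$. Its moment polytope is flag. All subdivisions were at cones of dimension $3$ or $2$ (those at rays change nothing), so $M^6$ is an iterated blow-up of $\mathbb CP^3$ along torus-fixed points and torus-invariant curves.

**Step 5: we check the hypotheses of Lemma 1 for the points $a,b,c,d,p,r$ and the matrix of $w$ in (7).** The matrix is PSD. Condition 1: for $t_z=\ell(z)$ we have $\beta=\ell(a+b+c+d)=0$, $\gamma=\ell(a-p+c+7d)=0$, $\varepsilon=\ell(b-r+7c+d)=0$, hence also $\delta=0$ and $w(t)=0$. Condition 2: the pairs with positive entries are those in (8), and all of them are edges of $L\subset K_\Sigma$. Whatever other edges $\Sigma$ has or lacks plays no role, because the remaining off-diagonal entries are zero or negative.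

**Step 6: we check that $Q\neq0$.** Take $f=D_c$, with value $1$ at $c$ and $0$ at all other rays, in particular at the rays $a,b,d,p,r$. Then $\beta=1$, $\gamma=1$, $\varepsilon=7$, $\delta=-7$, and (3) gives
$$Q(D_c)\ \ge\ 7+3+3\cdot49-49=108>0 .$$

So $Q$ is admissible, and by Lemma 2 no stably complex structure on $M^6$ is TNS. This proves Theorem B for $n=3$. $\square$

## 10. Products with projective lines in dimension $n\ge3$

Let $X=M^6\times(\mathbb CP^1)^{n-3}$, a nonsingular projective toric variety of complex dimension $n$. We check the two properties asked for in Theorem B.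

**Step 1: the moment polytope is flag.** It is the product of the moment polytope of $M^6$ and a cube. On the side of fans, $K_X$ is the join of $K_\Sigma$ with $n-3$ copies of the complex consisting of two unjoined points. Each of these complexes is flag. In a join, a set is a face if and only if its part in each factor is a face, and vertices of different factors are always joined, so a pairwise joined set has pairwise joined parts, which are faces. Hence $K_X$ is flag.

**Step 2: $X$ is not TNS.** The restriction of the complex bundle $TX$ to $M^6\times\{pt\}$ is $TM^6\oplus\mathbb C^{n-3}$. So the restriction of the complex normal bundle of $X$ is stably the complex normal bundle of $M^6$. If $X$ were TNS, the normal bundle of $X$ would be stably a sum of line bundles, and restricting these to $M^6\times\{pt\}$ would show that $M^6$ is TNS, contrary to Section 9. This completes the proof of Theorem B. $\square$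

With Theorem A, Theorem B and Theorem C(ii), the equivalence in the conjecture holds for $n=1,2$, and for every $n\ge3$ it fails in the direction from flag to TNS only.
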